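# Connected tilings in two-colored complete graphs: Burr's bound is off by a constant

## 1. Burr's coloring and the value it suggests

All graphs are finite and have at least one vertex. We write $|G|$ for the number of vertices of $G$, $\chi(G)$ for its chromatic number, and $nH$ for the disjoint union of $n$ copies of $H$. We color the edges of a complete graph $K_N$ red and blue, and we look for $n$ disjoint copies of $H$, all of one color, that in addition sit inside one connected component of that color. How large must $N$ be to force this?

**Definition (connected Ramsey number).** $R(c(nH))$ is the least $N$ such that every red/blue coloring of the edges of $K_N$ contains a monochromatic copy of $nH$ lying in a single connected component of the graph formed by the edges of that color.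

The word "connected" matters. Color $K_6$ with two disjoint red triangles and all edges between them blue. There is a red $2K_3$, but its two triangles lie in different red components. The blue graph is bipartite and has no triangle. So this coloring has no connected monochromatic $2K_3$, although it has a monochromatic $2K_3$.

One remark on monotonicity will be used throughout. Suppose every coloring of $K_N$ contains the desired structure, and let $M\ge N$. Then every coloring of $K_M$ contains it too: restrict to $N$ vertices, and note that a component of the restriction lies inside a component of the whole. Consequently one coloring of $K_M$ without the structure shows $R(c(nH))\ge M+1$.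

**Definition (the parameter $\sigma$).** $\sigma(H)$ is the smallest size of a color class over all proper colorings of $H$ with exactly $\chi(H)$ colors.

For example, $\sigma(K_r)=1$. The 5-cycle has $\chi=3$ and class sizes $2,2,1$, so $\sigma(C_5)=1$. The octahedron $K_{2,2,2}$ has only one proper 3-coloring up to names, by its three antipodal pairs, so $\sigma(K_{2,2,2})=2$.

From now on $h=|H|$, $\chi=\chi(H)$, $\sigma=\sigma(H)$. Burr's construction gives a lower bound. Take $\chi-1$ disjoint red cliques with $nh-1$ vertices each and one more red clique with $n\sigma-1$ vertices, and color all remaining edges blue.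

* A red component is one of the cliques. Each has fewer than $nh$ vertices (as $\sigma\le h$), so no red component contains $nH$.
* The cliques contain no blue edges, so a blue copy of $H$ is properly colored by its intersections with the $\chi$ cliques. All $\chi$ classes are nonempty by the definition of $\chi$, and so each has at least $\sigma$ vertices. In particular every blue copy uses at least $\sigma$ of the $n\sigma-1$ vertices of the last clique, and there are at most $n-1$ disjoint ones.

Only connected red copies are excluded here. For $H=K_{2,2,2}$ and $n\ge2$, the two red cliques of size $6n-1$ together contain $2(n-1)\ge n$ disjoint red octahedra, just not in one component.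

Counting vertices gives $R(c(nH))\ge f_H(n)$, where
$$f_H(n)=(\chi-1)(nh-1)+n\sigma. \tag{1}$$
The natural first guess is that this is the truth, at least for large $n$. This is a conjecture whose source is Barnaby Roberts, "Ramsey Numbers of Connected Clique Matchings", arXiv:1605.07492 (2016).

**Conjecture.** For any graph $H$ there is $n_0(H)$ such that $R(c(nH))=f_H(n)$ for all $n\ge n_0(H)$.

## 2. Graphs for which the value is right

We use repeatedly that in any 2-coloring of a complete graph at least one color is connected (as a spanning graph). If red is disconnected, two vertices in different red components are joined in blue, and two vertices in the same red component have a common blue neighbor in another component.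

**Edgeless graphs.** If $\chi=1$ then $\sigma=h$ and $f_H(n)=nh$. Any coloring of $K_{nh}$ has a connected color, whose single component contains the $nh$ vertices of $nH$, and fewer vertices cannot suffice. So $R(c(nH))=nh=f_H(n)$.

**Single edges.** For $H=K_2$ the guess is $f_H(n)=(2n-1)+n=3n-1$. We verify that it is correct for every $n$. Color $K_N$ with $N=3n-1$; say blue is connected. If there is a blue matching with $n$ edges, it is connected and we are done. Otherwise let $\nu\le n-1$ be the size of a maximum blue matching. By the Tutte–Berge formula there is a set $S$ of $s$ vertices such that the blue graph minus $S$ has exactly $N+s-2\nu\ge n+1+s$ odd components. This number is at most $N-s$, so $s\le\nu\le n-1$. All edges between different components of the blue graph minus $S$ are red. So outside $S$ there is a red complete multipartite graph on $N-s\ge2n$ vertices with at least $n+1+s\ge2$ parts, and this graph is connected.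

Let $m$ be the size of a maximum matching in this red graph and suppose $m<n$. At least two vertices are unmatched, and by maximality all unmatched vertices lie in one part $A$. If a matching edge $xy$ had both ends outside $A$, we could replace it by $xa$, $ya'$ with $a,a'\in A$ unmatched. So every matching edge has exactly one end outside $A$, and exactly $m$ vertices lie outside $A$. But the other parts, at least $n+s$ of them, give at least $n$ vertices outside $A$. This contradiction shows $m\ge n$.

**Cliques.** Here $f_{K_r}(n)=(r-1)(rn-1)+n=(r^2-r+1)n-r+1$. For $r=3$ this is $7n-2$, the value shown by Gyárfás and Sárközy. The case $n=1$ has to be left out, since $R(c(K_3))$ is the ordinary Ramsey number $6$ of the triangle while $7\cdot1-2=5$; this is one reason to ask only about large $n$. For $r\ge4$ the value is known for $n\ge R(K_r)$, where $R(K_r)$ is the ordinary Ramsey number.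

In the examples with edges, $\sigma=1$. The first place where something new can happen is $\sigma=2$, and the most symmetric candidate with $\chi=3$ is the octahedron.

## 3. Failure by a constant, and only by a constant

The guess is false. We need one more parameter to say how.

**Definition ($\alpha_k$).** $\alpha_k(H)$ is the largest size of a set $U\subseteq V(H)$ such that $H[U]$ is $k$-colorable. We write $\alpha=\alpha_1$ for the independence number.

For the octahedron, an independent set lies in one antipodal pair, so $\alpha_1=2$, $\alpha_2=4$, $\alpha_3=6$.

**Theorem 1.** For every $n\ge1$, $R(c(nK_{2,2,2}))\ge14n-1$, whereas $f_{K_{2,2,2}}(n)=2(6n-1)+2n=14n-2$. In particular the conjecture is false.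

**Theorem 2.** Let $r=\chi(H)\ge3$ and suppose

(a) $h=\alpha(H)+\alpha_{r-2}(H)+\sigma(H)$;

(b) $H-U$ is connected whenever $H[U]$ is $(r-2)$-colorable.

Then $R(c(nH))\ge f_H(n)+\sigma(H)-1$ for all $n\ge1$. In particular this holds for every complete $r$-partite graph with $r-1$ parts of size $s$ and one part of size $t\le s$ (where $\sigma=t$). So the conjecture fails for all of these with $t\ge2$, and the error can be arbitrarily large.

**Theorem 3.** For every graph $H$ there is a constant $C(H)$ such that for all $n\ge1$
$$f_H(n)\le R(c(nH))\le\big((\chi-1)h+\sigma\big)n+C(H).$$

Since $f_H(n)=((\chi-1)h+\sigma)n-(\chi-1)$, Theorem 3 says that the conjectured value is correct up to an additive constant depending on $H$. The theorems do not determine the exact constant in general.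

## 4. Burr's coloring for octahedra cannot be extended by one vertex

To beat $f_H(n)$ for $H=K_{2,2,2}$ we need a coloring of $K_{14n-2}$ without a connected monochromatic $nH$. Burr's coloring has $14n-3$ vertices, so the obvious attempt is to add a single vertex $z$ to it and to color the new edges cleverly. This never works. Let $K,K'$ be the red cliques of size $6n-1$ and $L$ the one of size $2n-1$.

Suppose $z$ has at least four red neighbors in $K$. Take $z$, four of these neighbors and one further vertex of $K$ as its antipode. They form a red octahedron, since all edges inside $K$ are red. The remaining $6(n-1)$ vertices of $K$ split into $n-1$ red octahedra, and everything lies in one red component. So $z$ has at most three red neighbors in $K$, and likewise in $K'$.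

Hence $z$ has at least $6n-4\ge2$ blue neighbors in each of $K$ and $K'$. Choose two in each, $k_1,k_2$ and $k_1',k_2'$, and any $\ell\in L$. Then $\{z,\ell\},\{k_1,k_2\},\{k_1',k_2'\}$ are the antipodal pairs of a blue octahedron, whatever the color of $z\ell$. From the remaining $2n-2$ vertices of $L$ and $2n-2$ further vertices in each of $K$ and $K'$ we build $n-1$ more blue octahedra with one pair in each clique. All of this lies in one blue component, so there is a connected blue $nH$.

So we need a coloring of a different shape.

## 5. A second coloring of the same size, with room for one more vertex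

Keep only one of Burr's cliques: a set $K$ of $6n-1$ vertices, red inside, with all edges from $K$ to the rest $W$ blue. What must $W$ satisfy? In red, $K$ is a component by itself and is too small. In blue, an octahedron meets $K$ in an independent set, hence inside one antipodal pair. The part in $W$ then contains the other two pairs, so it contains a blue $C_4$. It therefore suffices that

(i) $W$ does not contain $n$ disjoint red octahedra;

(ii) $W$ does not contain $n$ disjoint blue copies of $C_4$.

Burr's choice for $W$ is two red cliques of sizes $6n-1$ and $2n-1$ with blue between them, which needs the weaker connected form of (i). It has $8n-2$ vertices. Here is another choice with the same number of vertices. Let $|T|=|R|=4n-1$, with $T$ red inside, $R$ blue inside, and all edges between them red. A red octahedron has at most $\alpha=2$ vertices in $R$, so it uses at least $4$ vertices of $T$. A blue $C_4$ uses $4$ vertices of $R$. Both counts stop at $n-1$.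

So the two colorings tie, but the second can be extended. Add a vertex $e$ that is red to $R$ and blue to $T$. Its red neighborhood in $W$ has no red edge, so $e$ lies in no red octahedron. Its blue edges form a star, which creates no blue cycle. Now the full verification.

**Proof of Theorem 1.** Color $K_{14n-2}$ on the disjoint union $T\cup R\cup\{e\}\cup K$ with $|T|=|R|=4n-1$ and $|K|=6n-1$; the total is $2(4n-1)+1+(6n-1)=14n-2$.

* Red: all edges inside $T$, inside $K$, between $T$ and $R$, between $R$ and $e$.
* Blue: all edges inside $R$, between $e$ and $T$, between $K$ and $T\cup R\cup\{e\}$.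

**Step 1. No red component contains $nH$.** Every red component lies in $K$ or in $T\cup R\cup\{e\}$. The set $K$ has fewer than $6n$ vertices. In the other set, the red neighborhood of $e$ is $R$, which has no red edge. In the octahedron the neighborhood of each vertex is a $C_4$ and contains an edge, so $e$ lies in no red octahedron. A red octahedron in $T\cup R$ has at most $2$ vertices in $R$, because $R$ contains no red edges and $\alpha(H)=2$. So it has at least $4$ in $T$, and since $|T|=4n-1$ there are at most $n-1$ disjoint ones.

**Step 2. There are no $n$ disjoint blue octahedra.** Let $O$ be a blue octahedron. Since $K$ contains no blue edges, $O\cap K$ lies in one antipodal pair, so $O-K$ contains a blue $C_4$ outside $K$ and is connected. There are no blue edges between $R$ and $T\cup\{e\}$, and the blue graph on $T\cup\{e\}$ is a star, which is acyclic. So $O-K\subseteq R$, and $O$ uses at least $4$ of the $4n-1$ vertices of $R$. At most $n-1$ disjoint blue octahedra exist.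

Hence $R(c(nK_{2,2,2}))\ge(14n-2)+1=14n-1$. $\square$

## 6. When the two colorings tie

Let $r=\chi(H)\ge3$. The general version keeps $r-2$ of Burr's cliques and replaces the rest. A blue $H$ may lose an $(r-2)$-colorable set to these cliques, so $R$ should have $n(h-\alpha_{r-2})-1$ vertices. A red $H$ may lose an independent set to $R$, so $T$ should have $n(h-\alpha)-1$ vertices. Burr's colors a set of size $(nh-1)+(n\sigma-1)$ in their place.

Condition (a) of Theorem 2 says exactly that these sizes agree. In general the second coloring is never larger. Indeed, take an $r$-coloring of $H$ with class sizes $v_1\ge\dots\ge v_r=\sigma$. Then $\alpha\ge v_1$ and $\alpha_{r-2}\ge v_1+\dots+v_{r-2}\ge v_2+\dots+v_{r-1}$, so $\alpha+\alpha_{r-2}+\sigma\ge h$ always. In the case of a tie, condition (b) allows $\sigma-1$ extra vertices. When $\sigma=1$ this gives nothing new.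

Some examples of the conditions. The graph $K_{3,2,2}$ has $h=7$ but $\alpha+\alpha_1+\sigma=3+3+2=8$, so (a) fails. The cycle $C_5$ satisfies (a), since $5=2+2+1$, but removing two nonadjacent vertices leaves an edge and an isolated vertex, so (b) fails.

**Proof of Theorem 2.** Take disjoint sets with
$$|T|=n(h-\alpha)-1,\quad |R|=n(h-\alpha_{r-2})-1,\quad |E|=\sigma-1,\quad |K_1|=\dots=|K_{r-2}|=nh-1.$$
By (a), $2h-\alpha-\alpha_{r-2}=h+\sigma$, so the total is
$$n(h+\sigma)+\sigma-3+(r-2)(nh-1)=f_H(n)+\sigma-2 .$$

* Red: edges inside each $K_i$, inside $T$, inside $E$, between $T$ and $R$, between $R$ and $E$.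
* Blue: all other edges, that is, inside $R$, between $T$ and $E$, and between $K_i$ and everything outside $K_i$.

**Step 1. No red component contains $nH$.** Every red component lies in some $K_i$, which has fewer than $nh$ vertices, or in $T\cup R\cup E$. Consider a red copy of $H$ in $T\cup R\cup E$ and let $I$ be its set of vertices in $R$. As $R$ contains no red edges, $I$ is independent in $H$. Since $r-2\ge1$, $H[I]$ is $(r-2)$-colorable, so $H-I$ is connected by (b). There are no red edges between $T$ and $E$, so $H-I$ lies entirely in $T$ or entirely in $E$. But by (a)
$$|H-I|\ge h-\alpha=\alpha_{r-2}+\sigma>\sigma-1=|E| .$$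
So $H-I\subseteq T$, and the copy has at least $h-\alpha$ vertices in $T$. As $|T|=n(h-\alpha)-1$, there are at most $n-1$ disjoint copies.

**Step 2. There are no $n$ disjoint blue copies of $H$.** Consider a blue copy and let $U$ be its set of vertices in $\bigcup K_i$. The $r-2$ sets $K_i$ contain no blue edges, so $H[U]$ is $(r-2)$-colorable. Hence $H-U$ is nonempty, since $\chi(H)=r$, and it is connected by (b). All edges between $R$ and $T\cup E$ are red, so $H-U$ lies in $R$ or in $T\cup E$.

Suppose it lies in $T\cup E$. None of $K_1,\dots,K_{r-2},T,E$ contains a blue edge, so the copy is properly colored by its intersections with these $r$ sets. All $r$ classes are nonempty because $\chi(H)=r$, and the class in $E$ has at most $\sigma-1$ vertices. This contradicts the definition of $\sigma$.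

So $H-U\subseteq R$, and the copy uses at least $h-\alpha_{r-2}$ vertices of $R$. As $|R|=n(h-\alpha_{r-2})-1$, there are at most $n-1$ disjoint copies. Together with Step 1 this gives $R(c(nH))\ge f_H(n)+\sigma-1$.

**Step 3. The complete multipartite graphs satisfy (a) and (b).** Let $H$ be complete $r$-partite with $r-1$ parts of size $s$ and one of size $t\le s$. An independent set lies in one part. So the only proper $r$-coloring is by the parts, giving $\sigma=t$, and $\alpha=s$. An $(r-2)$-colorable set meets at most $r-2$ parts, so $\alpha_{r-2}=(r-2)s$. Then $\alpha+\alpha_{r-2}+\sigma=s+(r-2)s+t=h$, which is (a). If $H[U]$ is $(r-2)$-colorable, then $H-U$ contains at least two full parts, so it is complete multipartite with at least two parts and hence connected. This is (b). For $t\ge2$ the bound exceeds $f_H(n)$ by $t-1$, which can be made arbitrarily large. $\square$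

Theorem 1 is the case $r=3$, $s=t=2$, with the same set sizes.

## 7. Greedy embedding along red components, and what blocks it

We turn to Theorem 3. The lower bound is Burr's coloring from Section 1, and the case $\chi=1$ was settled in Section 2. So let $\chi\ge2$. Fix once and for all a proper coloring $V_1,\dots,V_\chi$ of $H$ with $v_i=|V_i|$ and
$$v_1\ge v_2\ge\dots\ge v_\chi=\sigma .$$
Each $V_i$ is independent, so $v_i\le\alpha(H)$.

Suppose blue is connected, and let $C_1,C_2,\dots$ be the red components with sizes $c_1\ge c_2\ge\cdots$. All edges between different $C_i$ are blue. If $c_i\ge v_in$ for all $i\le\chi$, we are done at once: place the $V_i$-vertices of $n$ copies of $H$ in $C_i$. This is the obvious approach, and two things block it.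

* A red component may be much larger than $hn$ without containing a red $nH$, so that few components remain. In the coloring of Section 5 the red component $T\cup R\cup\{e\}$ has $8n-1$ vertices, and there are only two red components although $\chi=3$. Here one must use blue edges inside a red component.
* The red components may be tiny. If they are all single vertices, then the whole graph is blue, but $c_1=1<v_1n$ when $v_1n>1$. Here one must spread the copies of each $V_i$ over many components.

Lemma 1 handles the first obstruction: what a component has beyond $hn$ vertices is converted into blue pieces of $H$. Lemma 2 handles the second: it packs complete multipartite graphs into complete multipartite graphs.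

## 8. Turning the excess of a component into blue pieces

**Lemma 1.** Let $F$ be a graph with $f$ vertices and let $a\le\min\{\alpha(H),\alpha(F)\}$ be a nonnegative integer. There is $C_0=C_0(H,F)$ such that for all integers $n\ge m\ge0$, every red/blue coloring of a complete graph on at least $nh+m(f-a)+C_0$ vertices contains a red $nH$ or a blue $mF$.

The point is that a blue $F$ costs only $f-a$ vertices beyond the $nh$. The saving $a$ comes from letting a red $H$ and a blue $F$ share $a$ vertices.

*Proof.* **Step 1. The constants.** Let $b=\max\{h,f\}$. We choose $q\ge b$ such that every 2-coloring of the edges of $K_{q,q}$ contains a monochromatic $K_{b,b}$. The choice $q=2b\binom{2b-1}{b}$ works: fix $2b-1$ vertices on the left. Every right vertex is joined in some color to some $b$ of them. There are at most $2\binom{2b-1}{b}$ pairs consisting of a color and a $b$-set, and $q>(b-1)\cdot2\binom{2b-1}{b}$, so some pair is chosen by $b$ right vertices. Let $C_0$ be the Ramsey number $R(K_{q+1},K_{q+1})$.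

**Step 2. A red clique and a blue clique give an overlapping pair.** We claim that if there are a red $K_{q+1}$ and a blue $K_{q+1}$, then some set $X$ with $|X|=h+f-a$ contains both a red $H$ and a blue $F$. The two cliques share at most one vertex, since an edge has one color. So they contain disjoint sets $Q_1$ (a red clique) and $Q_2$ (a blue clique) of size $q$. By the choice of $q$ there are $P_i\subseteq Q_i$ with $|P_i|=b$ such that all edges between $P_1$ and $P_2$ have one color.

* If that color is red, put an independent $a$-set of $H$ in $P_2$ and the other $h-a$ vertices of $H$ in $P_1$. No edge of $H$ is needed inside $P_2$, so this is a red $H$. Any $f$ vertices of the blue clique $P_2$ contain a blue $F$; choose $f$ vertices including the $a$ already used.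
* If that color is blue, put an independent $a$-set of $F$ in $P_1$ and the other $f-a$ vertices of $F$ in $P_2$. This is a blue $F$. Choose $h$ vertices of the red clique $P_1$ including the $a$ already used; they contain a red $H$.

In both cases the union has $h+f-a$ vertices.

**Step 3. Remove such sets as long as possible.** After $i$ removals we have $i$ disjoint red copies of $H$ and also $i$ disjoint blue copies of $F$, one of each in every removed set. If $i$ reaches $m$, we have a blue $mF$. Otherwise we stop at some $i<m$, and the remaining set $Z$ satisfies
$$|Z|\ge(n-i)h+(m-i)(f-a)+C_0$$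
and contains no blue $K_{q+1}$ or no red $K_{q+1}$.

If $Z$ contains no blue $K_{q+1}$, any $C_0$ vertices of $Z$ contain a red $K_{q+1}\supseteq H$. Since $|Z|\ge(n-i)h+C_0$, we can greedily take $n-i$ disjoint red copies of $H$ in $Z$, and with the $i$ earlier ones we have a red $nH$.

If $Z$ contains no red $K_{q+1}$, any $C_0$ vertices of $Z$ contain a blue $K_{q+1}\supseteq F$. Because $n\ge m$ and $h\ge a$, we have $(n-i)h\ge(m-i)a$, so $|Z|\ge(m-i)f+C_0$. We can greedily take $m-i$ disjoint blue copies of $F$ in $Z$, and with the $i$ earlier ones we have a blue $mF$. $\square$

The lemma remains true if $C_0$ is enlarged.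

## 9. Packing complete multipartite graphs

Which conditions are needed to find $q$ disjoint copies of $K_{w_1,\dots,w_p}$, with $w_1\ge\dots\ge w_p$, in a complete multipartite graph $T$ with part sizes $t_1\ge t_2\ge\cdots$? The vertices of one copy in one part of $T$ lie in a single class of the copy. So a copy has at most $w_1+\dots+w_k$ vertices in the $k$ largest parts, and at least $g_k=\sum_{i>k}w_i$ vertices outside them. Hence $\sum_{i>k}t_i\ge qg_k$ is necessary for every $k$. For $w=(1,1)$ these are the two conditions for a matching: at least $2q$ vertices in all, and at least $q$ outside the largest part. The next lemma says that with slack $n$ the conditions suffice.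

**Lemma 2.** Let $w_1\ge\dots\ge w_p\ge1$ be integers, $g_k=\sum_{i>k}w_i$ (so $g_k=0$ for $k\ge p$), and $B>0$. There is $n_1$ such that for $n\ge n_1$ the following holds. Let $T$ be a complete multipartite graph with at most $Bn$ vertices and part sizes $t_1\ge t_2\ge\cdots$. Let $1\le q\le n$ be an integer with $\sum_{i>k}t_i\ge qg_k+n$ for $0\le k\le p-1$. Then $T$ contains $q$ disjoint copies of $K_{w_1,\dots,w_p}$.

The proof uses a classical theorem on majorization, usually attributed to Hardy, Littlewood, Pólya and Rado. We recall it with a proof.

**Majorization theorem.** Let $u,z\in\mathbb R^P$ have nonincreasing entries, with $\sum_{i\le k}u_i\le\sum_{i\le k}z_i$ for all $k$ and equality for $k=P$. Then $u$ is a convex combination of vectors obtained from $z$ by permuting entries.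

*Proof.* If not, a hyperplane separates $u$ from the convex hull of the permuted vectors: there is $c\in\mathbb R^P$ with $c\cdot u>c\cdot z'$ for every rearrangement $z'$ of $z$. Let $c_{(1)}\ge\dots\ge c_{(P)}$ be the entries of $c$ in order. Choosing $z'$ ordered like $c$ gives $c\cdot z'=\sum c_{(i)}z_i$, and $c\cdot u\le\sum c_{(i)}u_i$ by the rearrangement inequality. Write $U_k$ and $Z_k$ for the partial sums of $u$ and $z$. Summation by parts gives
$$\sum_i c_{(i)}u_i=\sum_{i<P}(c_{(i)}-c_{(i+1)})U_i+c_{(P)}U_P\le\sum_{i<P}(c_{(i)}-c_{(i+1)})Z_i+c_{(P)}Z_P=\sum_i c_{(i)}z_i,$$
so $c\cdot u\le c\cdot z'$, a contradiction. $\square$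

*Proof of Lemma 2.* **Step 1. Reduce to boundedly many parts.** Let $\delta=1/(4p)$. While there are two parts of size at most $\delta n$, merge two such parts, deleting the edges between them. The result is a subgraph $T'$ of $T$, so copies found in $T'$ are copies in $T$. At the end at most one part has size at most $\delta n$, and at most $\lfloor B/\delta\rfloor$ parts are larger. So there are at most $P_0=\lfloor B/\delta\rfloor+1$ parts, of sizes $t_1'\ge t_2'\ge\cdots$ (with $t_i'=0$ beyond the last part).

A part created by merging has size at most $2\delta n$. Consider the $k$ largest parts of $T'$, where $k\le p-1$. Those that are original parts have total size at most $t_1+\dots+t_k$, and the others have size at most $2\delta n$ each. So $\sum_{i\le k}t_i'\le\sum_{i\le k}t_i+2\delta kn\le\sum_{i\le k}t_i+n/2$. The total number of vertices is unchanged, hence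
$$\sum_{i>k}t_i'\ge qg_k+\frac n2\qquad(0\le k\le p-1).$$

**Step 2. Trade the slack for a bounded number of additional copies.** Put $M=P_0^{\,p}$, $Q=q+M$ and $n_1=2Mg_0$; this depends only on $B$ and the $w_i$. For $n\ge n_1$ we have $n/2\ge Mg_0\ge Mg_k$, so
$$\sum_{i>k}t_i'\ge Qg_k\qquad\text{for all }k\ge0, \tag{2}$$
trivially when $k\ge p$. For $k=p-1$ the right side is $Qw_p>0$, so $T'$ has at least $p$ parts. Let $P$ be the number of its parts, so $p\le P\le P_0$.

**Step 3. Truncate so that the total is exactly $Qg_0$.** The function $\lambda\mapsto\sum_i\min(t_i',\lambda)$ is continuous, is $0$ at $\lambda=0$, and reaches $\sum_it_i'\ge Qg_0$. So there is $\lambda\ge0$ with $\sum_i\min(t_i',\lambda)=Qg_0$. Put $u_i=\min(t_i',\lambda)$. We claim that $\sum_{i>k}u_i\ge Qg_k$ for $0\le k\le P$.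

Let $k^*=\#\{i:t_i'>\lambda\}$. For $k\ge k^*$ we have $\sum_{i>k}u_i=\sum_{i>k}t_i'\ge Qg_k$ by (2). For $0\le k\le k^*$ we have $\sum_{i>k}u_i=Qg_0-k\lambda$, which is linear in $k$. It equals $Qg_0$ at $k=0$ and is at least $Qg_{k^*}$ at $k=k^*$. The sequence $k\mapsto g_k$ is convex, because its decrements $w_1\ge w_2\ge\dots\ge w_p\ge0=0=\cdots$ are nonincreasing. A linear function that is at least a convex one at both ends of an interval is at least it in between. This proves the claim.

**Step 4. Decompose and round down.** Let $z=Q(w_1,\dots,w_p,0,\dots,0)\in\mathbb R^P$. Both $u$ and $z$ are nonincreasing with sum $Qg_0$, and by Step 3 the first $k$ entries of $u$ sum to at most $Q(g_0-g_k)=\sum_{i\le k}z_i$. By the majorization theorem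
$$u=\sum_\theta\lambda_\theta\,Qw_\theta,\qquad\lambda_\theta\ge0,\quad\sum_\theta\lambda_\theta=1,$$
where $\theta$ runs over the injections from $\{1,\dots,p\}$ into the set of parts of $T'$, and $w_\theta$ has entry $w_i$ at $\theta(i)$ and $0$ elsewhere. (Permutations of $z$ that give the same vector are grouped under one $\theta$.)

For each $\theta$ take $\lfloor Q\lambda_\theta\rfloor$ copies of $K_{w_1,\dots,w_p}$ with the $i$-th class in part $\theta(i)$. In part $i$ they need at most $u_i\le t_i'$ vertices altogether, so they can be chosen disjointly. There are at most $P_0^{\,p}$ injections, and each rounding loses less than one copy. So we get at least $Q-P_0^{\,p}=q$ copies. $\square$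

## 10. Assembling the upper bound

Recall the coloring $V_1,\dots,V_\chi$ of $H$ with $v_1\ge\dots\ge v_\chi=\sigma$, where $\chi\ge2$. Let $C_0$ be the maximum of the constants of Lemma 1 over the finitely many graphs $F=H[V_i\cup V_{j+1}\cup\dots\cup V_\chi]$ with $1\le i\le j\le\chi-1$, and put
$$C=\chi(C_0+h),\qquad N=\big((\chi-1)h+\sigma\big)n+C .$$
We show that for all large $n$ every coloring of $K_N$ contains a connected monochromatic $nH$.

This suffices for Theorem 3. For each of the finitely many remaining $n$, $R(c(nH))$ is finite by Ramsey's theorem, since a monochromatic $K_{nh}$ contains $nH$ in one component. So the constant can be enlarged to cover these $n$.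

**Step 1. Setup and seeds.** One color is connected; by symmetry say blue. Let $C_1,\dots,C_k$ be the red components with sizes $c_1\ge\dots\ge c_k$, and set $C_i=\emptyset$, $c_i=0$ for $i>k$. All edges between different $C_i$ are blue. If some $C_i$ contains a red $nH$, we are done, so assume that none does. We look for a blue $nH$; it is automatically in one blue component. The excess of $C_i$ is
$$x_i=\max(0,\,c_i-hn),\qquad\text{so } c_i\le hn+x_i .$$

The plan is to find $n$ disjoint partial copies of $H$, called seeds, each of which can be completed by placing whole classes $V_l$ in large components $C_l$.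

**Step 2. Case A: $c_i\ge v_in$ for all $i\le\chi-1$.** Here only the last class $V_\chi$ is a problem, and seeds are ways to house it. Let $y=\sum_{i\ge\chi}c_i$. Then
$$\sum_{i\le\chi-1}x_i+y\ge N-(\chi-1)hn=\sigma n+C. \tag{3}$$
For $i\le\chi-1$ let $m_i=\min\{n,\max(0,\lfloor(x_i-C_0)/\sigma\rfloor)\}$.

*Seeds of type $i$.* If $m_i\ge1$, then $x_i\ge m_i\sigma+C_0>0$, so $c_i\ge hn+m_i\sigma+C_0$. Apply Lemma 1 inside $C_i$ with $F=H[V_i\cup V_\chi]$, $a=v_i$ and $f-a=\sigma$. This is allowed because $V_i$ is independent in both $H$ and $F$, and $m_i\le n$. As $C_i$ contains no red $nH$, it contains $m_i$ disjoint blue copies of $H[V_i\cup V_\chi]$.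

*Tail seeds.* Choose $\lfloor y/\sigma\rfloor$ disjoint $\sigma$-sets in $\bigcup_{i\ge\chi}C_i$. Each will play the role of $V_\chi$.

*There are at least $n$ seeds.* This is clear if some $m_i=n$. Otherwise $m_i\ge(x_i-C_0)/\sigma-1$ for each $i$, and by (3) the number of seeds is at least
$$\frac{\sigma n+C}{\sigma}-(\chi-1)\Big(\frac{C_0}\sigma+1\Big)-1\ge n,$$
because $C=\chi(C_0+h)\ge(\chi-1)C_0+\chi\sigma$.

*Completion.* Keep exactly $n$ seeds, $\mu_i\le m_i$ of them of type $i$. Complete a type-$i$ seed by placing $V_l$ in $C_l$ for every $l\le\chi-1$ with $l\ne i$. Complete a tail seed by placing $V_l$ in $C_l$ for every $l\le\chi-1$. Every edge of $H$ is then either inside a type-$i$ seed, where it is blue, or between different components, where it is blue too; inside a single $V_l$ there are no edges. In $C_i$ we need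
$$\mu_i(v_i+\sigma)+(n-\mu_i)v_i=nv_i+\mu_i\sigma$$
vertices. If $\mu_i=0$ this is at most $c_i$ by the case assumption. If $\mu_i\ge1$, then $c_i\ge hn\ge n(v_i+\sigma)\ge nv_i+\mu_i\sigma$. So all completions can be made disjointly, and we have a blue $nH$.

**Step 3. Case B: the remaining case, and its seeds.** Now some $i\le\chi-1$ has $c_i<v_in$; let $j+1$ be the least such $i$. So $0\le j\le\chi-2$, $c_i\ge v_in$ for $i\le j$, and $c_{j+1}<v_{j+1}n$. Put
$$p=\chi-j\ge2,\qquad g_k=v_{j+k+1}+\dots+v_\chi,\qquad g=g_0=v_{j+1}+\dots+v_\chi .$$
The first $j$ classes can go into the first $j$ components. The other $p$ classes must be found together as a seed. Let $T$ be the blue complete multipartite graph whose parts are the nonempty sets among $C_{j+1},C_{j+2},\dots$. All parts have size less than $v_{j+1}n$. Let $y=|T|$.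

For $i\le j$ let $m_i=\min\{n,\max(0,\lfloor(x_i-C_0)/g\rfloor)\}$. If $m_i\ge1$, then $c_i\ge hn+m_ig+C_0$, and Lemma 1 with $F=H[V_i\cup V_{j+1}\cup\dots\cup V_\chi]$, $a=v_i$, $f-a=g$ gives $m_i$ disjoint blue copies of $F$ in $C_i$. These are the seeds of type $i$. A $T$-seed is a blue copy of $H[V_{j+1}\cup\dots\cup V_\chi]$ in $T$.

A type-$i$ seed is completed by placing $V_l$ in $C_l$ for all $l\le j$, $l\ne i$, and a $T$-seed by placing $V_l$ in $C_l$ for all $l\le j$. As before all required edges are blue. If $n$ disjoint seeds are used, $\mu_i\le m_i$ of type $i$, then $C_i$ with $i\le j$ must supply $\mu_i(v_i+g)+(n-\mu_i)v_i=nv_i+\mu_ig$ vertices. This is at most $c_i$: if $\mu_i=0$ because $c_i\ge v_in$, and if $\mu_i\ge1$ because $c_i\ge hn\ge n(v_i+g)$. So it suffices to find $n$ disjoint seeds.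

**Step 4. How large $T$ is when the other seeds run out.** Let $\mu=\sum_{i\le j}m_i$. If $\mu\ge n$ we are done. Otherwise let $q=n-\mu\ge1$; we need $q$ disjoint $T$-seeds. Every $m_i$ is less than $n$, so $x_i\le C_0+g(m_i+1)$, and therefore $\sum_{i\le j}x_i\le g\mu+j(C_0+g)$. As $j(C_0+g)\le\chi(C_0+h)=C$,
$$y\ge N-jhn-\sum_{i\le j}x_i\ge\big((p-1)h+\sigma\big)n-g\mu=\big((p-1)h+\sigma-g\big)n+gq .$$
Let $S_k$ be the total size of the parts of $T$ other than the $k$ largest. The $k$ largest have total size at most $kv_{j+1}n$, so for $0\le k\le p-1$
$$S_k\ge\big((p-1)h+\sigma-g-kv_{j+1}\big)n+gq. \tag{4}$$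

**Step 5. The hypothesis of Lemma 2: $S_k\ge qg_k+n$ for $0\le k\le p-1$.**

* Suppose $j\ge1$. Then $h-g=v_1+\dots+v_j\ge v_1\ge v_{j+1}$. Since $k\le p-1$,
$$(p-1)h-g-kv_{j+1}\ge(p-1)(h-v_{j+1})-g=(p-2)(h-v_{j+1})+(h-g-v_{j+1})\ge0 .$$
By (4), $S_k\ge\sigma n+gq\ge n+qg_k$.
* Suppose $j=0$. Then $p=\chi$, $g=h$, $\mu=0$ and $q=n$, so (4) reads $S_k\ge((\chi-1)h+\sigma-kv_1)n$. For $k=0$ this is at least $(h+1)n=qg_0+n$, as $\chi\ge2$ and $\sigma\ge1$. For $1\le k\le\chi-1$ we have $g_k\le h-v_1$ and
$$(\chi-1)h-kv_1\ge(\chi-1)(h-v_1)\ge h-v_1\ge g_k,$$
so $S_k\ge(g_k+\sigma)n\ge qg_k+n$.

**Step 6. Conclusion of the proof.** We have $|T|\le N\le Bn$ with $B=(\chi-1)h+\sigma+C$, a constant depending only on $H$. Apply Lemma 2 with $(w_1,\dots,w_p)=(v_{j+1},\dots,v_\chi)$. For $n$ large (larger than the maximum of the finitely many values $n_1$, one for each $j$) it gives $q$ disjoint copies of $K_{v_{j+1},\dots,v_\chi}$ in $T$. Each contains a copy of $H[V_{j+1}\cup\dots\cup V_\chi]$, so these are $q$ disjoint $T$-seeds. They are disjoint from the $\mu$ seeds of types $1,\dots,j$, which lie in $C_1,\dots,C_j$. Altogether there are $n$ disjoint seeds, and by Step 3 there is a blue $nH$.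

So $R(c(nH))\le((\chi-1)h+\sigma)n+C$ for all large $n$, and after enlarging the constant Theorem 3 holds for all $n\ge1$. $\square$
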